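# Lower and upper growth of unimodular random rooted trees with infinitely many ends

## 1. Three theorems on growth exponents

**Theorem A.** Let $d\ge 3$ be an integer, put $D=\log(d-1)$, and for an infinite tree $T$ with all degrees at most $d$ write
$$\alpha(T)=\liminf_{n\to\infty}\tfrac1n\log|B(v,n)|,\qquad \beta(T)=\limsup_{n\to\infty}\tfrac1n\log|B(v,n)|,$$
where $B(v,n)$ is the ball of radius $n$ around a vertex $v$. Let $0<\alpha<\beta$ satisfy
$$\frac1\beta\ \ge\ \frac1{2\alpha}+\frac1D. \tag{1}$$
Then there is a unimodular random rooted tree of degree at most $d$, with infinitely many ends almost surely, such that almost surely $\alpha(T)=\alpha$ and $\beta(T)=\beta$. In particular its growth $\lim_n|B(o,n)|^{1/n}$ almost surely does not exist.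

The choice of $v$ does not matter: if $k=d(v,w)$, then $B(v,n-k)\subset B(w,n)\subset B(v,n+k)$. Also $\beta(T)\le D$, because a ball has at most $1+d\sum_{i<n}(d-1)^i$ vertices. The numbers $e^{\alpha(T)}$ and $e^{\beta(T)}$ are the lower and upper growth $\liminf|B(o,n)|^{1/n}$ and $\limsup|B(o,n)|^{1/n}$, and the growth exists exactly when $\alpha(T)=\beta(T)$.

The theorem answers the following question from Miklós Abert, Mikołaj Frączyk, Ben Hayes, "Growth dichotomy for unimodular random rooted trees", arXiv:2312.04611 (2023): if a unimodular random rooted tree has bounded degree and infinitely many ends, must its growth exist? The answer is no. The setting is the following. Timár constructed a one-ended unimodular random rooted tree of bounded degree whose growth almost surely does not exist. If the upper growth of a unimodular tree of degree at most $d$ exceeds $\sqrt{d-1}$, then its growth exists. Trees with one or two ends have upper growth at most $\sqrt{d-1}$, and a two-ended one has growth $1$. None of these facts is used below.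

The smallest example has $d=3$, $D=\log2$, $\alpha=\frac14\log2$, $\beta=\frac13\log2$. Then $\frac1{2\alpha}+\frac1D=\frac2{\log2}+\frac1{\log2}=\frac1\beta$, so lower growth $2^{1/4}$ and upper growth $2^{1/3}$ occur together in trees of degree at most $3$.

Condition (1) hides a restriction on $\beta$. Since $\alpha<\beta$, it gives $\frac1\beta>\frac1{2\beta}+\frac1D$, that is,
$$\alpha<\beta<\tfrac D2. \tag{2}$$
For $\beta<D/2$, condition (1) says $\alpha\ge\frac{\beta D}{2(D-\beta)}$. The next theorem says that this lower bound on $\alpha$ is forced.

**Theorem B.** Let $(T,o)$ be a unimodular random rooted tree of degree at most $d$ with infinitely many ends a.s. Then a.s. $\alpha(T)\ge\alpha_0(\beta(T))$, where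
$$\alpha_0(b)=\frac{bD}{2(D-b)}\quad(0\le b\le D/2),\qquad \alpha_0(b)=b\quad(D/2\le b\le D).$$

**Theorem C.** Let
$$\mathcal R_d=\{(\gamma,\gamma):0<\gamma\le D\}\ \cup\ \Bigl\{(\alpha,\beta):0<\alpha<\beta,\ \tfrac1\beta\ge\tfrac1{2\alpha}+\tfrac1D\Bigr\}.$$
For every $(T,o)$ as in Theorem B, $(\alpha(T),\beta(T))\in\mathcal R_d$ a.s. Conversely, every point of $\mathcal R_d$ is the a.s. constant value of $(\alpha(T),\beta(T))$ for some such $(T,o)$.

Theorem A alone settles the question; Theorems B and C determine exactly which pairs occur. We prove A in Sections 3–6, B in Sections 7–11 and C in Section 12.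

## 2. Mass transport, ends, and covers of finite graphs

**Definition (unimodular).** A random rooted graph $(G,o)$, connected and locally finite, is unimodular if for every nonnegative measurable function $f(G,x,y)$ of isomorphism classes of doubly rooted graphs
$$\mathbb E\sum_{x\in V(G)}f(G,o,x)=\mathbb E\sum_{x\in V(G)}f(G,x,o).$$
This is the Mass Transport Principle (MTP): if each vertex $x$ sends mass $f(G,x,y)$ to each $y$, the expected mass sent by the root equals the expected mass it receives. The same definition is used when the vertices carry marks.

Take the path with three vertices and let $f(G,x,y)=1$ if $x$ is the middle vertex and $y$ an end vertex. If the root is always the middle vertex, the root sends $2$ and receives $0$: not unimodular. If the root is uniform, it sends $\frac13\cdot2$ and receives $\frac23\cdot1$. Every finite connected graph with a uniform root is unimodular, since both sides equal $\frac1{|V|}\sum_{x,y}f(G,x,y)$.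

**Definition (ends).** An end of a tree is a class of rays, two rays being equivalent if they eventually coincide. Disjoint rays represent different ends. Two different ends of a tree are joined by a unique bi-infinite geodesic.

We use three standard facts.

**Fact 1.** Weak limits of unimodular (marked) random rooted graphs of degree at most $d$ are unimodular. Here two rooted graphs are close if their balls of a large radius about the roots agree. This space is compact, and any event determined by a ball of fixed radius about the root is clopen. For bounded $f$ of bounded range that depends on a finite ball, both sides of the MTP are expectations of bounded continuous functions, so the identity passes to the limit; a monotone class argument gives general $f$.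

**Fact 2.** Conditioning on an event that does not depend on the position of the root preserves unimodularity: apply the MTP to $f$ times the indicator of the event.

**Fact 3.** If a vertex set $A$ is invariantly defined (measurably, and compatibly with isomorphisms) and $P(o\in A)=0$, then $A=\emptyset$ a.s. Indeed, by the MTP $\mathbb E|A\cap B(o,k)|=\mathbb E[\mathbf 1_{o\in A}|B(o,k)|]=0$ for all $k$.

**Lemma 1.** Let $G$ be a finite graph, possibly with marked vertices, and let $o$ be uniform in $V(G)$. The universal cover of the component of $o$, rooted at a lift of $o$ and with lifted marks, is unimodular.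

**Proof.** Let $T_o$ be the tree whose vertices are the reduced paths from $o$ in $G$, rooted at the trivial path $\hat o$. If $\gamma$ is a reduced path from $o$ to $x$ with reversal $\bar\gamma$, then sending $\delta$ to the reduction of $\bar\gamma\delta$ is an isomorphism $T_o\to T_x$ that takes $\hat o$ to $\bar\gamma$ and $\gamma$ to $\hat x$. So $(T_o,\hat o,\gamma)\cong(T_x,\bar\gamma,\hat x)$. Reversal is a bijection of the set of all reduced paths, hence
$$\sum_o\sum_{\gamma\text{ from }o}f(T_o,\hat o,\gamma)=\sum_x\sum_{\gamma\text{ from }x}f(T_x,\gamma,\hat x).$$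
Divide by $|V(G)|$. $\square$

Here is the lemma in a simple case. Take a cycle of length $6$ and join each vertex $i$ to $i+3$ by a path of length $2$. In the universal cover the cycle lifts to disjoint bi-infinite lines, and every line vertex has one crossing of length $2$ to another line. Fix a line vertex $v$. Among the line vertices at distance $n\ge1$, let $\ell_n$ be the number reached by a last step along a line and $c_n$ the number reached by a crossing. Then $\ell_n=\ell_{n-1}+2c_{n-1}$ for $n\ge2$ and $c_n=\ell_{n-2}$ for $n\ge3$, so $\ell_n=\ell_{n-1}+2\ell_{n-3}$ for $n\ge4$, with $\ell_1=\ell_2=2$, $\ell_3=4$. Let $y\approx1.696$ be the positive root of $y^3=y^2+2$. Choosing $c'\le\ell_iy^{-i}\le c''$ for $i=1,2,3$, induction gives $c'y^n\le\ell_n\le c''y^n$ for all $n\ge 1$. Every other vertex is the middle of a crossing, adjacent to a line vertex nearer to $v$, and each line vertex has only one crossing; so the ball is at most twice the number of its line vertices, and the growth exists and equals $y$. A single scale thus gives an honest growth, and so does the $d$-regular tree ($\alpha(T)=\beta(T)=D$). To destroy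 the limit we shall need infinitely many scales.

## 3. Amortizing a large bush over many ports

We want balls that are too large along a sparse sequence of radii. The fastest way to produce vertices is a finite $(d-1)$-ary tree, a bush: depth $q$ gives about $e^{Dq}$ vertices.

The first attempt is to take lines and, for each $j$, hang a bush with $N_j$ vertices at every $P_j$-th site. In a finite model (long cycles with bushes), a uniform root lies on a cycle with probability bounded below only if $\sum_jN_j/P_j<\infty$; otherwise that probability tends to $0$. Suppose the sum is finite. Let $v$ be a line vertex whose distance from the bushes of type $j$ is at least $\varepsilon P_j$ for every $j$. Type $j$ contributes nothing to $B(v,n)$ when $n<\varepsilon P_j$. When $n\ge\varepsilon P_j$, there are at most $\frac{2n}{P_j}+1\le(2+\frac1\varepsilon)\frac n{P_j}$ bushes of type $j$ within reach. So all the bushes together contribute at most $(2+\frac1\varepsilon)\,n\sum_jN_j/P_j$ vertices, which is linear in $n$, and nothing is gained. The attempt stops at the accounting: a bush of $N$ vertices must be paid for by about $N$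 line vertices, and on a line those payers are at distance of order $N$, not $\log N$.

The way past this is to bring the payers close. Join $N$ line vertices, the ports, by a tree of height $A$ to one apex, and hang one bush with about $N$ vertices at the apex. This costs a bounded number of extra vertices per port. The ports now see each other, and this creates growth of its own. If a vertex of height $h$ has about $e^{2\alpha h}$ ports below it, then from a port one sees $e^{2\alpha h}$ ports within distance $2h$, which is exponent $\alpha$. With $N=e^{2\alpha A}$, the bush has depth $q=2\alpha A/D$, and its tips are reached at radius $A+q$ with exponent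
$$\frac{2\alpha A}{A+2\alpha A/D}=\Bigl(\frac1{2\alpha}+\frac1D\Bigr)^{-1}.$$
This is the extreme $\beta$ in (1). A path between the apex and the bush lowers the exponent to any smaller $\beta$. If the heights $A_j$ are very far apart, then between scales only the exponent $\alpha$ is visible.

One more obstacle appears in the upper bound. A geodesic can cross many blocks in succession. We shall count the ways of doing so with weight $e^{-\alpha\cdot\text{length}}$. With exactly $e^{2\alpha h}$ ports at distance $2h$, a single crossing has total weight $\sum_he^{2\alpha h}e^{-2\alpha h}$, which diverges, and the estimate gives nothing. So we take $e^{2\alpha h}(h+1)^{-2}$ ports instead: the exponent is the same, and the sum converges.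

## 4. Blocks with a slow side and a fast side

Fix $\alpha,\beta$ as in Theorem A. Put $\varphi=2\alpha\bigl(\frac1\beta-\frac1D\bigr)-1$. By (1), $\varphi\ge0$, and
$$\frac{1+\varphi}{2\alpha}+\frac1D=\frac1\beta. \tag{3}$$

**Step 1 (the profile).** We construct integers $W(h)$, the number of ports below a vertex of height $h$, of size about $e^{2\alpha h}(h+1)^{-2}$. Let
$$g(h)=\max\bigl(1,\,e^{2\alpha h}(h+1)^{-2}\bigr),\qquad h\ge0.$$
The function $F(h)=2\alpha h-2\log(h+1)$ is convex with $F(0)=0$. If $F(h)>0$ and $h'>h>0$, convexity gives $F(h)\le\frac h{h'}F(h')$, so $F(h')\ge F(h)$. Thus the positive part of $F$ is nondecreasing, and so is $g$. Next, $g(h+1)\le e^{2\alpha}g(h)\le(d-1)g(h)$, because $2\alpha<D$ by (2). Clearly $g(h)\le e^{2\alpha h}$.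

Put $W(0)=1$. Given $W(h)\le g(h)\le g(h+1)$, let $b_{h+1}$ be the largest $b\in\{1,\dots,d-1\}$ with $bW(h)\le g(h+1)$, and let $W(h+1)=b_{h+1}W(h)$. Then
$$\tfrac12g(h)\le W(h)\le g(h)\le e^{2\alpha h}. \tag{4}$$
Only the lower bound needs proof, and it is by induction. If $b_{h+1}<d-1$, then $(b_{h+1}+1)W(h)>g(h+1)$, so $W(h+1)>\frac{b_{h+1}}{b_{h+1}+1}g(h+1)\ge\frac12g(h+1)$. If $b_{h+1}=d-1$, then $W(h+1)\ge(d-1)\frac12g(h)\ge\frac12g(h+1)$.

In the example $d=3$, $\alpha=\frac14\log2$ we have $g(h)=\max(1,2^{h/2}/(h+1)^2)$. Here $g(19)\approx1.81$ and $g(20)=1024/441\approx2.32$, so $W(h)=1$ for $h\le19$ and $W(20)=2$. Then $g(22)\approx3.87$ and $g(23)\approx5.03$, so $W(23)=4$; and $g(24)\approx6.55<8$ gives $W(24)=4$.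

**Step 2 (the blocks).** We now build the finite pieces. For $j\ge1$ let
$$A_j=j!,\qquad q_j=\Bigl\lfloor\frac{\log W(A_j)}D\Bigr\rfloor,\qquad f_j=1+\lceil\varphi A_j\rceil,\qquad R_j=A_j+f_j+q_j.$$
The block $K_j$ has two parts. The slow part is a rooted tree whose root, the apex, has height $A_j$, and in which each vertex of height $h\ge1$ has $b_h$ children, of height $h-1$; its $W(A_j)$ vertices of height $0$ are the ports. The fast part is a path of length $f_j$ starting at the apex, whose other endpoint is the root of a $(d-1)$-ary tree of depth $q_j$. The apex does not count as a fast vertex.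

In the example, $\varphi=0$. The slow parts of $K_1,K_2,K_3$ are paths with one port, and $q_1=q_2=q_3=0$. The block $K_4$ has $A_4=24$, four ports, $q_4=2$, $f_4=1$, $R_4=27$.

All degrees in $K_j$ are at most $d$, and ports have degree $1$. A vertex of height $h$ has $W(h)$ ports below it, so there are $W(A_j)/W(h)$ slow vertices of height $h$, and $\sum_h1/W(h)\le\sum_h2/g(h)<\infty$. There are at most $f_j+2(d-1)^{q_j}\le f_j+2W(A_j)$ fast vertices, and $f_j=O(A_j)=O(W(A_j))$. Hence, with $\kappa_1$ independent of $j$,
$$|K_j|\le\kappa_1W(A_j). \tag{5}$$
This is the accounting of Section 3: a bounded cost per port.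

**Step 3 (gluing).** We attach the ports to cycles, with type $j$ at density of order $2^{-j}$. Let
$$\sigma=\sum_{h\ge1}g(h)e^{-2\alpha h}\le\sum_{h\ge1}\max\bigl(e^{-2\alpha h},(h+1)^{-2}\bigr)<\infty,$$
and fix an integer $L\ge3$ with
$$\lambda\sigma\le\tfrac12,\qquad\lambda:=\frac{2e^{-\alpha L}}{1-e^{-\alpha L}}. \tag{6}$$
For $M\ge1$ take $H_M=\prod_{j\le M}W(A_j)$ disjoint cycles $\mathbb Z/(L2^M)$. On each cycle give the vertex $kL$ the label $j$ if the 2-adic valuation of $k$ is $j-1$, where $1\le j\le M$. (Vertex $0$ and the non-multiples of $L$ have no label.) Each cycle has $2^{M-j}$ vertices of label $j$, so in all there are $H_M2^{M-j}$ of them, a multiple of $W(A_j)$. Partition them into groups of size $W(A_j)$, and identify each group bijectively with the ports of a new copy of $K_j$. No block edge joins two ports, so the result $G_M$ is a finite simple graph. Its degrees are at most $d$; ports now have degree $3$. Mark all cycle vertices.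

Let $o$ be uniform in $V(G_M)$, let $(T_M,o)$ be the universal cover of its component with lifted root and marks, and let $\mu_M$ be its law. By Lemma 1, $\mu_M$ is unimodular.

**Step 4 (the shape of $T_M$).** We record what the cover looks like. Each component of the preimage of a connected subgraph of $G_M$ covers it and, being a connected subgraph of a tree, is a tree; so it is the universal cover of that subgraph. Hence the cycles lift to disjoint bi-infinite lines, and the blocks, being trees, lift to disjoint isomorphic copies of blocks. Call lines and blocks the pieces. Then: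

1. Every edge lies in exactly one piece. Two distinct pieces share at most one vertex, since pieces are subtrees and two common vertices would force a common edge.
2. The marked vertices are exactly the line vertices; each lies on exactly one line. A vertex of label $j$ lies in exactly one block, as a port of a copy of $K_j$. Each port lies on exactly one line.
3. On each line and for each $j\le M$, the vertices of label $j$ are those $kL$ with $k\equiv2^{j-1}$ mod $2^j$; they have period $L2^j$. Distinct labelled vertices of a line have distance a positive multiple of $L$.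

## 5. Ball sizes in $T_M$, uniformly in $M$

Let $v\in T_M$ be marked. All bounds here hold for every $M$ (with $j\le M$ in (a)).

**Step 5(a) (lower bounds).** We find many vertices near $v$. There is a label-$j$ vertex within $L2^j$ of $v$. From this port, all tips of the bush of its block have distance $R_j$, and exactly $W(h)$ ports of the block are within distance $2h$, for $h\le A_j$. Since $(d-1)^{q_j}\ge W(A_j)/(d-1)$,
$$|B(v,L2^j+R_j)|\ge\frac{W(A_j)}{d-1},\qquad|B(v,L2^j+2h)|\ge W(h)\quad(0\le h\le A_j). \tag{7}$$

**Step 5(b) (marked vertices grow with exponent at most $\alpha$).** Let $a_n$ be the number of marked vertices at distance exactly $n$ from $v$, and let $x=e^{-\alpha}$. A geodesic from $v$ to a marked vertex $w$ is a line move of length $\ge0$ followed by some number of rounds, each being a crossing of a block from a port to another port and then a line move. The sequence of moves determines $w$. A line move strictly between two crossings joins two labelled vertices. Its length is not $0$, because a port lies in only one block and a geodesic leaves a block for good once it has crossed it. So its length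 is a positive multiple of $L$. A crossing has length $2h$ with $h\ge1$, and from a given port there are at most $W(h)\le g(h)$ ports of its block at distance exactly $2h$.

Weight each move of length $r$ by $x^r$. The first and last line moves have total weight at most $\Lambda=1+2\sum_{r\ge1}x^r=\frac{1+x}{1-x}$ each. An intermediate line move has total weight at most $2\sum_{k\ge1}x^{kL}=\lambda$, and a crossing at most $\sum_{h\ge1}g(h)x^{2h}=\sigma$. Hence, by (6),
$$\sum_na_nx^n\le\Lambda+\Lambda\sigma\Lambda\sum_{\rho\ge0}(\lambda\sigma)^\rho\le\Lambda+2\sigma\Lambda^2=:c_0,\qquad\text{so}\quad a_n\le c_0e^{\alpha n}. \tag{8}$$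

**Step 5(c) (slow non-port vertices).** We show that these also have exponent at most $\alpha$. Only ports connect a block to the rest, so seen from the marked vertex $v$ each block is entered at a single port $w$ (possibly $w=v$), and a port is the entry of at most one block. A slow vertex at distance $e$ from $w$ is reached by climbing to the height-$i$ ancestor of $w$ and descending to height $h$, where $e=2i-h$. So $h=2i-e\ge0$, and $h\le i$ gives $e/2\le i\le e$. For given $i$ their number is at most
$$\frac{W(i)}{W(h)}\le e^{2\alpha i}\cdot2(h+1)^2e^{-2\alpha h}=2(h+1)^2e^{2\alpha(e-i)}\le2(e+1)^2e^{\alpha e},$$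
by (4), since $i-h=e-i\le e/2$ and $h\le e$. There are at most $e+1$ values of $i$. Summing over the distance $n'$ of the entry port, at distance exactly $n$ from $v$ there are at most
$$\sum_{n'\le n}c_0e^{\alpha n'}\cdot2(n-n'+1)^3e^{\alpha(n-n')}\le2c_0(n+1)^4e^{\alpha n}$$
slow non-port vertices.

**Step 5(d) (fast vertices, and the upper bound $\beta$).** A fast vertex of a type-$i$ block at distance $e$ from the apex and $n$ from $v$ is reached through an entry port at distance $n-A_i-e$ from $v$, and a block has at most $e^{D(e-f_i)^+}$ fast vertices at distance $e$ from its apex. (In exponentials the base is $\exp$; the integer $e$ appears only in exponents and subscripts of distances.) By (8), the number of fast vertices at distance $n$ is at most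
$$\sum_i\sum_ec_0\exp(\psi),\qquad\psi=\alpha(n-A_i-e)+D(e-f_i)^+,$$
over $A_i+e\le n$, $1\le e\le f_i+q_i$. If $e\le f_i$, then $\psi\le\alpha n$. If $e=f_i+q$ with $0\le q\le q_i$, put $R'=A_i+f_i+q\le n$. Since $Dq\le\log W(A_i)\le2\alpha A_i$ and $f_i\ge\varphi A_i$, equation (3) gives
$$R'\ge(1+\varphi)A_i+q\ge Dq\Bigl(\frac{1+\varphi}{2\alpha}+\frac1D\Bigr)=\frac{Dq}\beta .$$
So $\psi=\alpha(n-R')+Dq\le\alpha(n-R')+\beta R'\le\beta n$. At most $n$ types have $A_i=i!\le n$, and $e$ takes at most $n$ values, so there are at most $c_0n^2e^{\beta n}$ fast vertices at distance $n$. Every vertex is marked, slow non-port or fast. Adding over distances $\le n$, for all $n\ge1$,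
$$|B(v,n)|\le(n+1)c_0e^{\beta n}\bigl[1+2(n+1)^4+n^2\bigr]\le4c_0(n+1)^5e^{\beta n}. \tag{9}$$

**Step 5(e) (gap scales).** Just before scale $j+1$ becomes visible, the ball has exponent about $\alpha$. Let $n=A_{j+1}-1$. Fast vertices of type $i\ge j+1$ have distance greater than $A_{j+1}>n$ from $v$. There are at most $(n+1)c_0e^{\alpha n}$ entry ports within $n$, and by (4) and (5) blocks of type $\le j$ have at most $\kappa_1e^{2\alpha A_j}$ vertices. With (b) and (c),
$$|B(v,n)|\le3c_0(n+1)^5e^{\alpha n}+(n+1)c_0\kappa_1e^{\alpha n+2\alpha A_j},\qquad n=A_{j+1}-1. \tag{10}$$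

## 6. The limit tree: growth exponents and ends

Let $\mu$ be a subsequential weak limit of the $\mu_M$. It is the law of a random rooted tree of degree at most $d$ with marks, it is unimodular by Fact 1, and it stays unimodular when the marks are forgotten.

**Step 6 (marked vertices survive).** We show that $\mu$-a.s. there is a marked vertex. We have $|V(G_M)|\ge H_ML2^M$. There are $H_M2^{M-j}/W(A_j)$ blocks of type $j$, so by (5) blocks of type $>i$ contain at most $\sum_{j>i}H_M2^{M-j}\kappa_1\le H_M2^M\kappa_12^{-i}$ vertices. If $o$ is in none of these, it is on a cycle or in a block of type $\le i$. So for every $M$, with probability at least $1-\kappa_12^{-i}$, there is a marked vertex within $\max_{j\le i}|K_j|$ of $o$. This event is determined by a finite ball, so the bound passes to $\mu$. Let $i\to\infty$.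

**Step 7 (the bounds survive).** For fixed $k,j,n$ the assertion that every marked $v\in B(o,k)$ satisfies (7), or (9), or (10), with these parameters is determined by a finite ball and holds $\mu_M$-a.s. for all $M\ge j$. So it holds $\mu$-a.s., and $\mu$-a.s. all marked vertices satisfy (7), (9) and (10) for all parameters.

**Step 8 (the growth exponents).** We compute $\alpha(T)$ and $\beta(T)$ from a marked vertex $v$. Note that $L2^j=o(A_{j-1})$, that $A_j/A_{j+1}\to0$, and that by (4) $\log W(h)\ge2\alpha h-2\log(h+1)-\log2$.

At radius $n_j=L2^j+R_j$, (7) gives $\log|B(v,n_j)|\ge2\alpha A_j-O(\log A_j)$. Also $q_j=(\frac{2\alpha}D+o(1))A_j$ and $f_j=(\varphi+o(1))A_j$, so $n_j=(1+\varphi+\frac{2\alpha}D+o(1))A_j$. Hence $\beta(T)\ge\bigl(\frac{1+\varphi}{2\alpha}+\frac1D\bigr)^{-1}=\beta$ by (3). By (9), $\beta(T)\le\beta$.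

For large $n$ choose $j$ with $2A_{j-1}<n\le2A_j$, and let $h=\lfloor(n-L2^j)/2\rfloor$, which lies in $[0,A_j]$ because $L2^j=o(n)$. By (7), $\log|B(v,n)|\ge\log W(h)\ge\alpha n-o(n)$. So $\alpha(T)\ge\alpha$. In (10) we have $A_j=o(n)$, so $\alpha(T)\le\alpha$.

**Step 9 (infinitely many ends).** First we find three ends. Choose $j_0$ with $W(A_{j_0})\ge3$ and let $c_2=L2^{j_0}+2A_{j_0}$. For $M\ge j_0$, every marked $v\in T_M$ has within distance $c_2$ three ports of one block. They lie on three distinct lines, as a block and a line share at most one vertex, and distinct lines are disjoint. So for every $k$ there are three pairwise disjoint geodesic paths of length $k$ starting in $B(v,c_2)$. For fixed $k$ this property (for all marked $v\in B(o,k')$) is determined by a finite ball, so it holds $\mu$-a.s. Initial segments of such triples are again such triples, and for each $k$ there are finitely many, so König's lemma gives three pairwise disjoint rays. Thus there are at least $3$ ends $\mu$-a.s.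

Suppose the number of ends is finite with positive probability, and condition on this event (Fact 2). Let $\Sigma$ be the set of vertices from which rays start through at least $3$ different neighbours. With finitely many, but at least $3$, ends, $\Sigma$ is finite and nonempty, so $P(o\in\Sigma)>0$ by Fact 3. Let each vertex send mass $1$, split equally over $\Sigma$. The expected mass sent is $1$, but every vertex of $\Sigma$ receives infinite mass, which contradicts the MTP. So there are infinitely many ends a.s., and Theorem A is proved. $\blacksquare$

## 7. Returning through a large sphere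

We turn to Theorem B. Suppose that at some radius $m$ many vertices $x$ have a sphere $S(x)$ of about $e^{bm}$ vertices. Let every such $x$ send mass $1/N(x)$ to each point of its sphere, where $N(x)=|S(x)|$. By the MTP points receive a non-negligible mass on average, so a typical receiver $y$ is in the spheres of about $e^{bm}$ points $x$. Start at $x_1$, go out to $y\in S(x_1)$ and return to another $x$ with $y\in S(x)$. If the return path leaves $[x_1,y]$ at distance $t=\tau m$ from $x_1$, then $x$ is only at distance about $2t$ from $x_1$. So about $e^{bm}$ points of the same kind lie within $2t$. If $\tau$ is close to $1$ there are more: the branch points $z$ reached for different $y$ number at least $e^{bm-D(m-t)}$, since only about $e^{D(m-t)}$ points $y$ lie beyond one $z$. So a step of length $2\tau m$ multiplies the number of points by the exponential of $m\bigl(b+\max(0,b-D(1-\tau))\bigr)$. The exponent per unit length is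
$$\phi(\tau)=\frac{b+\max(0,\,b-D(1-\tau))}{2\tau},\qquad0<\tau\le1. \tag{11}$$

**Lemma 2.** $\phi(\tau)\ge\alpha_0(b)$ for all $0<\tau\le1$ and $0<b\le D$.

**Proof.** If $b\ge\frac D2$, then $2b-D(1-\tau)-2b\tau=(2b-D)(1-\tau)\ge0$, so $\phi(\tau)\ge b$. If $b<\frac D2$ and $\tau\le1-\frac bD$, then $\phi(\tau)=\frac b{2\tau}\ge\frac{bD}{2(D-b)}$. If $b<\frac D2$ and $\tau\ge1-\frac bD$, we need $(2b-D+D\tau)-\tau\frac{bD}{D-b}\ge0$. The left side is affine in $\tau$, vanishes at $\tau=1-\frac bD$ and equals $b\,\frac{D-2b}{D-b}\ge0$ at $\tau=1$. $\square$

For $b<D/2$, equality holds at $\tau=1-b/D$. In the blocks of Section 4 with $\varphi=0$ and $b=\beta$, the branch point for going from a port to a bush tip and back to a typical port is the apex. There $\tau=A_j/R_j\to\bigl(1+\frac{2\alpha}D\bigr)^{-1}=\frac\beta{2\alpha}=1-\frac\beta D$, so those blocks realize the worst case.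

If this step could be repeated from each new point, in disjoint parts of the tree, Theorem B would follow. The repetition stops at three places. The MTP gives an average, and a new point $x$ need not have a sphere full of points $y$ that are seen by many others. The sphere of $x$ may lie mainly in the part of the tree already explored. And beyond $x$, away from the starting point, there may be no further good points at all. The first is repaired by peeling off bad points (Section 10). The other two are repaired by letting every step start from a bi-infinite geodesic that stays close to good points. The existence of such geodesics is where infinitely many ends are used.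

## 8. The core, and geodesics that stay near a set

Let $(T,o)$ be as in Theorem B.

**Definition (core).** The core $C$ is the union of all bi-infinite geodesics of $T$. We write $\deg_C$ for the degree in $C$.

For example, if finite trees are attached to some vertices of a $3$-regular tree, the core is the $3$-regular tree. The core is connected: if $x,y\in C$ are distinct, each of them starts a ray that meets $[x,y]$ only in that point (of the two directions of a bi-infinite geodesic through $x$, at most one starts along $[x,y]$). Together with $[x,y]$ these rays form a bi-infinite geodesic. So a.s. $C$ is a nonempty subtree with $\deg_C\ge2$ on $C$, and some vertex has $\deg_C\ge3$; otherwise $C$ would be a line, and $T$ would have two ends.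

**Definition.** For a vertex set $A$ and an integer $s\ge0$, let $U_s(A)$ be the union of all bi-infinite geodesics all of whose vertices are within distance $s$ of $A$. Put $d(x,\emptyset)=\infty$.

In the $3$-regular tree, $U_s(A)=\emptyset$ for finite $A$. If $A$ is the vertex set of a bi-infinite geodesic, then $U_s(A)=A$, because in a tree no other bi-infinite geodesic stays within bounded distance of it. In general $U_s(A)\subset C$, every vertex of $U_s(A)$ is within $s$ of $A$ and has at least two neighbours in $U_s(A)$, and $U_s$ is monotone in $A$. By compactness, $u\in U_s(A)$ if and only if for every $k$ there is a geodesic of length $2k$ with midpoint $u$ and all vertices within $s$ of $A$. So $U_s(A)$ is invariantly and measurably defined if $A$ is.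

The next lemma says that most points of $A$ are within $s$ of $U_s(A)$, once $s$ is large.

**Lemma 3.** Let $A\subset C$ be invariantly defined, every vertex of $A$ being within $r$ of a vertex with $\deg_C\ge3$, and let $s\ge r$. Then
$$P\bigl(o\in A,\ d(o,U_s(A))>s\bigr)\le\frac{d^{\,r+2}}{s-r+1}.$$

For instance, if the points of $A$ have pairwise distances greater than $2s+1$, the $s$-balls around them are disjoint and pairwise non-adjacent, so $U_s(A)=\emptyset$. Then the lemma bounds $P(o\in A)$ itself.

**Proof.** Let $A^*=\{x\in A:d(x,U_s(A))>s\}$. Then $U_s(A^*)=\emptyset$: a geodesic that defines it also defines $U_s(A)$, and each of its vertices would be within $s$ of a point of $A^*$, which is excluded.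

For $r\le i\le s$ let $F_i$ be the subgraph of $C$ induced by $\{v\in C:d(v,A^*)\le i\}$. It contains no bi-infinite geodesic, so each component has at most one end. We claim
$$\mathbb E[\deg_{F_i}(o);o\in F_i]\le2P(o\in F_i). \tag{12}$$
On finite components, let each vertex spread its degree evenly over its component; by the MTP the degree may be replaced by its average over the component, which is less than $2$ for a finite tree. In a one-ended component, direct each vertex to its neighbour towards the end. Every edge is directed by exactly one of its endpoints: if the ray from $x$ to the end starts with the edge $xy$, the ray from $y$ does not return to $x$; and if it does not start with $xy$, then prefixing $y$ gives the ray from $y$. So the degree is the out-degree, which is $1$, plus the in-degree, and by the MTP the expected in-degree equals the expected out-degree. This proves (12).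

Since $\deg_C\ge2$ on $C$,
$$\mathbb E[(\deg_C-\deg_{F_i})(o);o\in F_i]\ge\mathbb E[\deg_C(o)-2;o\in F_i]\ge P(o\in F_i,\deg_C(o)\ge3)\ge d^{-(r+1)}P(o\in A^*).$$
For the last inequality, let each $x\in A^*$ distribute mass $1$ evenly over the vertices with $\deg_C\ge3$ within $r$ of it. These lie in $F_r\subset F_i$, and each receives at most the size of a ball of radius $r$, which is at most $1+d+\dots+d^r\le d^{r+1}$.

For $v\in F_i$, $(\deg_C-\deg_{F_i})(v)$ counts the edges $vw$ of $C$ with $d(w,A^*)=i+1$ and $d(v,A^*)=i$. So each vertex contributes for at most one $i$, and then at most $d$. Summing over $i=r,\dots,s$ gives $(s-r+1)d^{-(r+1)}P(o\in A^*)\le d$. $\square$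

## 9. Choosing a scale

**Step 10 (reduction to a claim).** We localize $\beta(T)$. If $\beta(T)=0$ there is nothing to prove, as $\alpha_0(0)=0$. Fix $0<\delta<\frac1{100}$ and $b\in(0,D]$.

**Claim.** A.s. on $\{b\le\beta(T)<(1+\frac\delta2)b\}$ we have $\alpha(T)\ge\rho:=\alpha_0(b)-54\delta D$.

The claim for $b=D(1+\frac\delta2)^{-k}$, $k\ge0$, covers all values $\beta(T)\in(0,D]$. Letting $\delta\to0$ along a sequence and using that $\alpha_0$ is continuous on $[0,D]$ (both formulas give $D/2$ at $b=D/2$), we get Theorem B.

Suppose the claim fails. Condition on the event that $b\le\beta(T)<(1+\frac\delta2)b$ and $\alpha(T)<\rho$. The law stays unimodular (Fact 2) with infinitely many ends. We derive a contradiction. Since $\alpha(T)\ge0$, we have $\rho>0$.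

**Step 11 (good vertices with large balls at one radius $m$).** For integers $r,n_0$ let
$$\mathcal G=\bigl\{v\in C:\ v\text{ is within }r\text{ of a vertex with }\deg_C\ge3,\ |B(v,n)|\le e^{(1+\delta)bn}\ \text{for all }n\ge n_0\bigr\}.$$
As $\beta(T)<(1+\frac\delta2)b$, these sets increase to $C$ as $r,n_0\to\infty$, and $P(o\in C)>0$ by Fact 3. Fix $r,n_0$ with $P(o\in\mathcal G)>0$.

Let $m_i=\lceil(1+\frac\delta4)^i\rceil$ and $E_i=\{v\in\mathcal G:|B(v,m_i)|\ge e^{(1-\delta)bm_i}\}$. Every $v\in\mathcal G$ lies in infinitely many $E_i$. Indeed, there are arbitrarily large $n$ with $|B(v,n)|\ge e^{(1-\delta/4)bn}$. If $m_{i-1}<n\le m_i$, then $n\ge(m_i-1)/(1+\frac\delta4)\ge(1-\frac\delta4)(m_i-1)$, so $|B(v,m_i)|\ge e^{(1-\delta/4)^2b(m_i-1)}\ge e^{(1-\delta)bm_i}$ for $n$ large. If $\sum_iP(o\in E_i)$ were finite, Borel–Cantelli would put $o$ a.s. in only finitely many $E_i$. So the sum diverges, and $P(o\in E_i)\ge i^{-2}$ for infinitely many $i$.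

Fix such an $i$, put $m=m_i$ and $s=\lceil\delta m\rceil$. As $m\ge(1+\frac\delta4)^i$, we have $i\le\log m/\log(1+\frac\delta4)$. Hence we may take $i$ so large that the following hold:

1. $m\ge2$, $\delta m\ge1$ (so $s\le2\delta m$), $s\ge\max(r,n_0)$, and $4(1+\delta)s\le5\delta m$;
2. $e^{\delta bm}\ge4(3m+1)$ and $e^{\delta bm}\ge2/\delta$;
3. $\frac\delta2i^{-2}\ge8e^{-\delta bm}$ and $\frac\delta2i^{-2}\ge\dfrac{4d^{r+2}}{s-r+1}$.

The last requirement can be met because $i^{-2}$ is at least a constant times $1/\log^2m$, while $s\ge\delta m$.

**Step 12 (a thin shell).** We replace balls by shells of thickness $s$; the thinness is what makes the return argument of Section 7 precise. Partition $\{0,\dots,m\}$ into intervals of at most $s$ consecutive integers; their number is at most $\frac{m+1}{\delta m}+1\le\frac2\delta$. Every $v\in E_i$ has at least a fraction $\frac\delta2$ of $B(v,m)$ at distances in one of the intervals. By pigeonhole there is an interval $I\subset(k-s,k]$, with $k=\max I\le m$, such that with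
$$S(v)=\{y:d(v,y)\in I\},\qquad N(v)=|S(v)|,\qquad E=\bigl\{v\in E_i:N(v)\ge\tfrac\delta2e^{(1-\delta)bm}\bigr\}$$
we have $\theta:=P(o\in E)\ge\frac\delta2P(o\in E_i)\ge\frac\delta2i^{-2}$. By requirements 2 and 3,
$$N(v)\ge e^{(1-2\delta)bm}\ (v\in E),\qquad\theta\ge8e^{-\delta bm},\qquad\frac{d^{r+2}}{s-r+1}\le\frac\theta4. \tag{13}$$

## 10. Peeling to a stable pair $(X,Y)$

**Step 13 (the peeling).** We remove bad points until an average statement becomes true at every remaining point. Let $X_0=E$, $Y_0=V(T)$, and
$$Y_{n+1}=\Bigl\{y\in Y_n:\sum_{x\in X_n,\,S(x)\ni y}\frac1{N(x)}\ge\frac\theta8\Bigr\},$$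
$$X_{n+1}=\Bigl\{x\in X_n:|S(x)\cap Y_{n+1}|\ge\tfrac12N(x),\ d(x,U_s(X_n))\le s\Bigr\}.$$
Put $X=\bigcap_nX_n$, $Y=\bigcap_nY_n$, $U=U_s(X)$. Then:

1. For $y\in Y$, $\sum_{x\in X,\,S(x)\ni y}\frac1{N(x)}\ge\frac\theta8$, hence $|\{x\in X:y\in S(x)\}|\ge\frac\theta8e^{(1-2\delta)bm}\ge e^{(1-3\delta)bm}$.
2. For $x\in X$, $|S(x)\cap Y|\ge\frac12N(x)$.
3. For $x\in X$, $d(x,U)\le s$.

For properties 1 and 2, only finitely many $x$ satisfy $y\in S(x)$, and $S(x)$ is finite, so the decreasing sets involved stabilize; the count in property 1 uses (13). For property 3, $B(x,s)$ is finite, so some $u\in B(x,s)$ lies in $U_s(X_n)$ for all $n$. For each $n$ there is a bi-infinite geodesic through $u$ with all vertices within $s$ of $X_n$. By compactness a subsequence converges to a geodesic through $u$. Each vertex of the limit is within $s$ of $X_n$ for all $n$, hence, by finiteness of balls, within $s$ of $X$. So $u\in U_s(X)=U$.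

**Step 14 ($P(o\in X)\ge\theta/2$).** We show that peeling does not remove everything. Let $Q$ be the set of points removed, at some step $n$, with $|S(x)\cap Y_{n+1}|<\frac12N(x)$. Let $R_n$ be the set of the other points of $X_n\setminus X_{n+1}$, for which $d(x,U_s(X_n))>s$, and let $R=\bigcup_nR_n$. So $E$ is the disjoint union of $X$, $Q$ and $R$.

To bound $Q$: if $x\in Q$ is removed at step $n$, more than half of $S(x)$ lies in $\bigcup_{l\le n}(Y_l\setminus Y_{l+1})$, and $x\in X_l$ for these $l$. Let $x$ send mass $1/N(x)$ to each such point of $S(x)$; it sends more than $\frac12$. A point $y\in Y_l\setminus Y_{l+1}$ receives at most $\sum_{x\in X_l,\,S(x)\ni y}\frac1{N(x)}<\frac\theta8$, because $y$ failed the test at step $l$. By the MTP, $\frac12P(o\in Q)\le\frac\theta8$, so $P(o\in Q)\le\frac\theta4$.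

To bound $R$, we wish to apply Lemma 3 once, although points were removed with respect to different sets $X_n$. Let $A=X\cup R$ and $A_n=A\cap X_n=X\cup\bigcup_{l\ge n}R_l$. Points of $R_n$ have distance $>s$ from $U_s(X_n)\supset U_s(A_n)$. So every vertex of a geodesic that defines $U_s(A_n)$ is within $s$ of $A_n$ but not within $s$ of $R_n$, hence within $s$ of $A_n\setminus R_n=A_{n+1}$. Thus $U_s(A_{n+1})=U_s(A_n)$, and $U_s(A_n)=U_s(A_0)=U_s(A)$ for all $n$. For $x\in R_n$ we get $d(x,U_s(A))=d(x,U_s(A_n))\ge d(x,U_s(X_n))>s$. Since $A\subset\mathcal G$, Lemma 3 applies and with (13) gives $P(o\in R)\le\frac\theta4$.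

Therefore $P(o\in X)\ge\theta-\frac\theta4-\frac\theta4=\frac\theta2>0$. From now on fix a realization with $X\ne\emptyset$ and $\alpha(T)<\rho$. By property 3, $U\ne\emptyset$.

## 11. Gates and their multiplication

**Definition (gate).** A gate is a pair $\eta=(u,u^+)$ of adjacent vertices of $U$. Let $O(\eta)$ be the component of $T\setminus\{u\}$ that contains $u^+$.

If $U$ is a single line, a gate is a vertex of the line with a direction along it, and $O(\eta)$ is everything hanging from the line strictly beyond $u$ in that direction. Gates exist, since $U\ne\emptyset$ and every vertex of $U$ has at least two neighbours in $U$.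

**Lemma 4.** For every gate $\eta=(u,u^+)$ there are an integer $1\le\ell\le3m$ and at least $e^{\rho\ell}$ gates $\eta_i=(u_i,u_i^+)$ with $u_i\in O(\eta)$, $d(u,u_i)\le\ell$, $O(\eta_i)\subset O(\eta)$, and the $O(\eta_i)$ pairwise disjoint.

**Step 15 (Lemma 4 implies the claim).** We show $|B(u,n)\cap O(\eta)|\ge e^{\rho(n-3m)}$ for all gates and all $n\ge1$. For $n\le3m$ the right side is at most $1$, and $u^+$ is in the set. For $n>3m$ we use induction; since $n-\ell\ge1$,
$$|B(u,n)\cap O(\eta)|\ge\sum_i|B(u_i,n-\ell)\cap O(\eta_i)|\ge e^{\rho\ell}e^{\rho(n-\ell-3m)}=e^{\rho(n-3m)}.$$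
Hence $\alpha(T)\ge\rho$, contrary to $\alpha(T)<\rho$. This proves the claim, and with it Theorem B, once Lemma 4 is proved.

**Proof of Lemma 4.** Write $O=O(\eta)$.

**Step 16 (a point $x_1\in X$ whose shell lies largely in $O$).** This deals with the danger of looking backwards. Every vertex of $U$ has two neighbours in $U$, so $\eta$ extends to a geodesic ray $u=w_0,\ u^+=w_1,\ w_2,\dots$ in $U$. Choose $x_1\in X$ with $d(x_1,w_{8s})\le s$. Then $x_1\in O$, and $7s\le d(u,x_1)\le9s\le18\delta m$. If $y\in S(x_1)\setminus O$, then $[x_1,y]$ passes through $u$, so $d(u,y)\le m-7s$. Choose $x_0\in X$ with $d(u,x_0)\le s$; then $y\in B(x_0,m-6s)$. Here $m-6s\ge m-12\delta m\ge s\ge n_0$ and $x_0\in\mathcal G$, so the number of such $y$ is at most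
$$e^{(1+\delta)b(m-6s)}\le e^{(1+\delta)(1-6\delta)bm}\le e^{(1-5\delta)bm}\le\tfrac14N(x_1),$$
by (13) and $e^{3\delta bm}\ge4$. By property 2, $Y_1:=Y\cap S(x_1)\cap O$ satisfies $|Y_1|\ge\frac14N(x_1)$.

**Step 17 (branch points).** We organize the returns $x_1\to y\to x$ by the place where they leave $[x_1,y]$. For $y\in Y_1$ and $x\in X$ with $y\in S(x)$, the distance from $x_1$ to the projection of $x$ to $[x_1,y]$ lies in $\{0,\dots,m\}$. Let $t(y)$ be its most frequent value. By property 1 it is attained by at least $e^{(1-3\delta)bm}/(m+1)\ge e^{(1-4\delta)bm}$ points $x$. Let $t$ be the most frequent value of $t(y)$ on $Y_1$, and $Y_2=\{y\in Y_1:t(y)=t\}$. Then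
$$|Y_2|\ge\frac{N(x_1)}{4(m+1)}\ge e^{(1-3\delta)bm}.$$
For $y\in Y_2$ let $z(y)$ be the vertex of $[x_1,y]$ at distance $t$ from $x_1$, and let $Z=\{z(y):y\in Y_2\}$. For $z\in Z$ pick $y_z\in Y_2$ with $z(y_z)=z$, and let $X(z)$ be the set of $x\in X$ with $y_z\in S(x)$ whose projection to $[x_1,y_z]$ is $z$. Then:

1. $|X(z)|\ge e^{(1-4\delta)bm}$.
2. For $x\in X(z)$, $z\in[x_1,x]$. As all $z\in Z$ have distance $t$ from $x_1$, the sets $X(z)$ are disjoint.
3. For $x\in X(z)$, $z\in[y_z,x]$, so $d(z,x)=d(y_z,x)-d(y_z,z)\le k-(d(x_1,y_z)-t)\le t+s$, because $d(x_1,y_z)>k-s$. Hence $t\le d(x_1,x)\le2t+s$.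

**Step 18 ($t$ is not small).** By items 1 and 3, $B(x_1,2t+s)$ contains at least $e^{(1-4\delta)bm}$ vertices. As $x_1\in\mathcal G$ and $2t+s\ge n_0$, we get $(1+\delta)(2t+s)\ge(1-4\delta)m$, so $2t+s\ge(1-5\delta)m$ and $2t\ge(1-7\delta)m$. In particular $t\ge0.46\,m$. So $t\ge\frac m3>18\delta m\ge d(u,x_1)$, and $t>12s$ since $12s\le24\delta m<0.24\,m$.

**Step 19 ($X(z)\subset O$).** The new points lie ahead of the gate. The set $O$ is convex, so $z\in[x_1,y_z]\subset O$. If some $x\in X(z)$ were not in $O$, then $[x_1,x]$ would leave $O$ through $u$, and its vertices in $O$ would have distance less than $d(x_1,u)<t$ from $x_1$. But $z\in[x_1,x]\cap O$ has distance $t$ from $x_1$, a contradiction.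

**Step 20 (selecting disjoint gates).** For $x\in\bigcup_zX(z)$ we have
$$3s<t-9s\le d(u,x)\le2t+10s\le3m.$$
By pigeonhole keep those with one common value $\ell_0$ of $d(u,x)$. Among them take a maximal subset with pairwise distances $>4s$. Since $|B(x,4s)|\le e^{4(1+\delta)bs}\le e^{5\delta bm}$ for $x\in X$, at least
$$|Z|\,e^{(1-4\delta)bm}(3m+1)^{-1}e^{-5\delta bm}\ge|Z|\,e^{(1-10\delta)bm} \tag{14}$$
points $x_i$ remain. By property 3 choose $u_i\in U$ with $d(x_i,u_i)\le s$. As $x_i\in O$ and $d(u,x_i)>s$, we have $u_i\in O$. Let $u_i^+$ be a neighbour of $u_i$ in $U$ not on $[u_i,u]$; it exists because $u_i$ has at least two neighbours in $U$. Put $\eta_i=(u_i,u_i^+)$. Then $u\notin O(\eta_i)$, and $u_i\in[u,v]$ for every $v\in O(\eta_i)$. Since $[u,v]\setminus\{u\}$ is connected and contains $u_i\in O$, we get $v\in O$. So $O(\eta_i)\subset O$.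

Suppose $v\in O(\eta_i)\cap O(\eta_j)$ with $i\ne j$. Then $u_i,u_j\in[u,v]$, so $d(u_i,u_j)=|d(u,u_i)-d(u,u_j)|\le2s$, since $d(u,x_i)=d(u,x_j)=\ell_0$. Hence $d(x_i,x_j)\le4s$, a contradiction. So the $O(\eta_i)$ are pairwise disjoint. Put $\ell=2t+11s$. Then $d(u,u_i)\le\ell_0+s\le\ell$, and $\ell\le2m+22\delta m\le3m$.

**Step 21 (counting).** It remains to check that there are at least $e^{\rho\ell}$ gates. Let $\tau=t/m\in[\frac13,1]$. Each $y\in Y_2$ lies beyond $z(y)$ as seen from $x_1\ne z(y)$, at distance at most $m-t$ from it. So $|Y_2|\le|Z|\cdot2(d-1)^{m-t}$, and with $e^{\delta bm}\ge2$,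
$$|Z|\ge\max\bigl(1,\,e^{(1-4\delta)bm-D(m-t)}\bigr).$$
By (14), and with $\phi$ from (11),
$$\log\#\{\eta_i\}\ge m\bigl[b+\max(0,b-D(1-\tau))-14\delta b\bigr]=m\bigl[2\tau\phi(\tau)-14\delta b\bigr],\qquad\ell\le m(2\tau+22\delta).$$
Since $\tau\ge\frac13$, we have $\frac{2\tau}{2\tau+22\delta}\ge1-\frac{11\delta}\tau\ge1-33\delta>0$ and $\frac{14\delta b}{2\tau+22\delta}\le21\delta b$. Using Lemma 2 and $\alpha_0(b)\le D$,
$$\frac{2\tau\phi(\tau)-14\delta b}{2\tau+22\delta}\ge(1-33\delta)\phi(\tau)-21\delta b\ge\alpha_0(b)-54\delta D=\rho>0.$$
So the numerator is positive, and therefore $\log\#\{\eta_i\}/\ell\ge\rho$. This proves Lemma 4 and Theorem B. $\blacksquare$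

## 12. The exact region $\mathcal R_d$

**Step 22 ($\beta(T)>0$ a.s.).** Theorem B gives nothing when $\beta(T)=0$, so this case must be excluded. We compare the ball with the entropy of a non-backtracking walk on the core. Suppose $\beta(T)=0$ with positive probability, and condition on this event. On pairs $(T,e)$ with $e$ a directed edge of $C$ consider the finite measure
$$\mathfrak m(h)=\mathbb E\Bigl[\mathbf 1_{o\in C}\sum_{e\subset C,\ \mathrm{tail}(e)=o}h(T,e)\Bigr],$$
and the kernel that moves $e$ to a uniform edge $f\ne\bar e$ of $C$ with $\mathrm{tail}(f)=\mathrm{head}(e)$, where $\bar e$ is the reversal of $e$. There are $\deg_C(\mathrm{head}\,e)-1\ge1$ choices. By the MTP (moving mass from $\mathrm{tail}(e)$ to $\mathrm{head}(e)$), $\mathfrak m$ is stationary: the weight that arrives at $f$ is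
$$\sum_{e:\ \mathrm{head}(e)=\mathrm{tail}(f),\ e\ne\bar f}\frac1{\deg_C(\mathrm{tail}f)-1}=1.$$
Put $\chi(e)=\log(\deg_C(\mathrm{head}\,e)-1)$. By the MTP again,
$$c:=\int\chi\,d\mathfrak m=\mathbb E\bigl[\mathbf 1_{o\in C}\deg_C(o)\log(\deg_C(o)-1)\bigr]>0,$$
as $P(o\in C,\deg_C(o)\ge3)>0$ by Fact 3.

Run the chain $e_0,e_1,\dots,e_n$ from $(T,e_0)$. A path has conditional probability $p=\prod_{k<n}e^{-\chi(e_k)}$. By concavity of the logarithm, the mean of $\log(1/p)$ is at most the logarithm of the number of paths. Different non-backtracking paths $(e_0,\dots,e_n)$ have different endpoints at distance $n+1$ from $\mathrm{tail}(e_0)$, so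
$$\mathbb E\Bigl[\sum_{k<n}\chi(e_k)\,\Big|\,T,e_0\Bigr]\le\log|B(\mathrm{tail}(e_0),n+1)|.$$
Integrating against $\mathfrak m$ and using stationarity,
$$c\le\mathbb E\Bigl[\mathbf 1_{o\in C}\deg_C(o)\,\tfrac1n\log|B(o,n+1)|\Bigr].$$
The right-hand integrand is bounded, because $|B(o,n+1)|\le d^{\,n+2}$, and it tends to $0$ a.s. because $\beta(T)=0$. Dominated convergence gives $c\le0$, a contradiction.

**Step 23 (the constraint).** By Theorem B and Step 22, a.s. $\alpha(T)\ge\alpha_0(\beta(T))>0$. If $\beta(T)\ge\frac D2$, this says $\alpha(T)\ge\beta(T)$, so $\alpha(T)=\beta(T)\le D$. If $\beta(T)<\frac D2$, it is equivalent to $\frac1{2\alpha(T)}\le\frac1{\beta(T)}-\frac1D$. In either case $(\alpha(T),\beta(T))\in\mathcal R_d$.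

**Step 24 (realization).** Off-diagonal points are Theorem A. For $\gamma\in(0,D]$ we use the unimodular Galton–Watson tree with degree law $P(d)=p$, $P(2)=1-p$ (Aldous–Lyons, *Processes on unimodular random networks*, Example 1.1). The root has a degree with law $P$, and non-root vertices independently have $d-1$ children with probability $\pi=\frac{pd}{pd+2(1-p)}$ and otherwise $1$ child.

Unimodularity can be checked directly. Let $\nu=\sum_kkP(k)$; a non-root vertex has degree $k$ with probability $kP(k)/\nu$. In $\mathbb E\sum_{x:\,d(o,x)=n}f(T,o,x)$, $n\ge1$, record the degrees $k_0,\dots,k_n$ along the path from $o$ to $x$. The path has $k_0$ choices for the first step and $k_i-1$ for each later one, so a degree sequence has total weight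
$$P(k_0)k_0\prod_{0<i<n}\frac{k_iP(k_i)(k_i-1)}\nu\cdot\frac{k_nP(k_n)}\nu=\nu^{-n}\,k_0P(k_0)\,k_nP(k_n)\prod_{0<i<n}k_i(k_i-1)P(k_i).$$
Given the sequence, the neighbours off the path ($k_0-1$ and $k_n-1$ at the two ends, $k_i-2$ inside) are roots of independent copies of the same branching tree. Both the weight and this description are unchanged when the path is reversed, so the sum equals $\mathbb E\sum_{x:\,d(o,x)=n}f(T,x,o)$. The case $n=0$ is trivial, and summing over $n$ gives the MTP.

The mean offspring $1+\pi(d-2)$ takes every value in $(1,d-1]$ as $p$ ranges over $(0,1]$, so choose $p$ with mean $e^\gamma$. There is no extinction, and offspring is bounded. By the Kesten–Stigum theorem, applied to the trees at the neighbours of the root, generation sizes are a.s. asymptotic to $we^{\gamma n}$ with $0<w<\infty$ random. As $\gamma>0$, ball sizes have the same exponential rate, so $\alpha(T)=\beta(T)=\gamma$. The tree has no leaves and, as $\pi>0$, a.s. infinitely many vertices of degree $d\ge3$, so it has infinitely many ends. This proves Theorem C. $\blacksquare$
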